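# Faithfully flat descent of $n$-tilting modules

All rings are commutative with identity and all modules are unital. For a ring homomorphism $\varphi:R\to S$ and an $R$-module $M$ we write $M_S:=M\otimes_RS$. For a prime $P$ of a ring, $\kappa(P)$ is its residue field.

## 1. Tilting modules, tilting classes and faithfully flat maps

**Definition 1.1 (tilting module).** For an $R$-module $T$, let $\operatorname{Add}T$ be the class of all direct summands of direct sums of copies of $T$. Let $n\ge0$. The module $T$ is *$n$-tilting* if

- (T1) $\operatorname{pd}_RT\le n$;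
- (T2) $\operatorname{Ext}^i_R(T,T^{(I)})=0$ for all $i\ge1$ and all sets $I$;
- (T3) there is an exact sequence $0\to R\to T_0\to T_1\to\cdots\to T_n\to0$ with all $T_j\in\operatorname{Add}T$.

*Examples.* The module $R$ is $n$-tilting for every $n$: take $T_0=R$ and $T_j=0$ for $j\geq 1$. Over $\mathbb Z$ the module $\mathbb Q\oplus\mathbb Q/\mathbb Z$ is $1$-tilting. Every abelian group has projective dimension at most $1$. Direct sums of copies of $\mathbb Q\oplus\mathbb Q/\mathbb Z$ are divisible, hence injective, so (T2) holds. Finally (T3) is $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$. The same pattern gives larger $n$. Let $R$ be noetherian of global dimension at most $n$, let $0\to R\to I_0\to\cdots\to I_n\to0$ be an injective resolution, and put $T=\bigoplus_jI_j$. Then (T1) holds by the bound on the global dimension, (T2) holds because direct sums of injectives over a noetherian ring are injective, and (T3) is the resolution.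

**Definition 1.2 (tilting class, equivalence).** For an $n$-tilting module $U$ put $U^\perp=\{Y:\operatorname{Ext}^i(U,Y)=0\ \forall i\ge1\}$. Two $n$-tilting modules $U,U'$ are *equivalent* if $U^\perp=U'^\perp$, or equivalently $\operatorname{Add}U=\operatorname{Add}U'$ (the "equivalently" is checked after Fact F1).

*Example.* For $U=\mathbb Q\oplus\mathbb Q/\mathbb Z$ the class $U^\perp$ consists of the divisible groups. Divisible groups are injective, so they lie in $U^\perp$. Conversely let $\operatorname{Ext}^1(\mathbb Q/\mathbb Z,Y)=0$. For $m\ge1$ the inclusion $\mathbb Z/m\subset\mathbb Q/\mathbb Z$ induces a surjection $\operatorname{Ext}^1(\mathbb Q/\mathbb Z,Y)\to\operatorname{Ext}^1(\mathbb Z/m,Y)=Y/mY$, because $\operatorname{Ext}^2_{\mathbb Z}=0$. So $Y=mY$ for all $m$. The modules $U$ and $U\oplus U$ are equivalent and not equal, so a tilting module can at best be recovered up to equivalence from its class.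

**Definition 1.3 (faithful flatness, descent).** A ring homomorphism $\varphi:R\to S$ is *faithfully flat* if $S$ is a flat $R$-module and $M_S=0$ implies $M=0$ for every $R$-module $M$. A property of modules *descends* along $\varphi$ if every $R$-module $M$ has it whenever the $S$-module $M_S$ has it.

*Examples.* The map $R\to R[t]$ is faithfully flat, since $R[t]$ is free of positive rank. So is $R\to R_f\times R_g$ when $(f,g)=R$. The map $\mathbb Z\to\mathbb Q$ is flat but not faithfully flat, since $(\mathbb Z/2)\otimes\mathbb Q=0$. Being zero descends along faithfully flat maps, by definition. Being free does not. Let $R=\mathbb Z[\sqrt{-5}]$, $S=R[1/2]\times R[1/3]$ and $I=(2,1+\sqrt{-5})$. In $R[1/2]$ the ideal $I$ becomes the unit ideal. In $R[1/3]$ we have $2=\tfrac13(1+\sqrt{-5})(1-\sqrt{-5})$, so $I$ becomes principal. Thus $I_S\cong S$ is free. But $R/I\cong\mathbb Z/2$, so a generator of $I$ would have norm $2$, and $a^2+5b^2=2$ has no integer solution. So $I$ is not free, and descent of a property always needs an argument.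

We use the following textbook facts. Let $\varphi$ be flat, with $\pi:\operatorname{Spec}S\to\operatorname{Spec}R$.

- For an $R$-module $A$ and an $S$-module $Y$, $\operatorname{Ext}^i_S(A_S,Y)\cong\operatorname{Ext}^i_R(A,Y)$: if $G$ is a projective resolution of $A$, then $G_S$ is one of $A_S$, and $\operatorname{Hom}_S(G_S,Y)=\operatorname{Hom}_R(G,Y)$.
- If $C$ is a finitely presented $R$-module, then $\operatorname{Hom}_S(C_S,N_S)=\operatorname{Hom}_R(C,N)\otimes_RS$ for every $R$-module $N$.
- Going-down holds: if $p\subseteq q$ in $\operatorname{Spec}R$ and $Q$ lies over $q$, some $P\subseteq Q$ lies over $p$.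
- If $\varphi$ is faithfully flat, then $\pi$ is surjective, and a complex (or a map) of $R$-modules is exact (or injective) once it is so after $-\otimes_RS$.

**Definition 1.4.** For an $n$-tilting $S$-module $U$ and $P\in\operatorname{Spec}S$ put $t_U(P):=\min\{l:\operatorname{Tor}^S_l(U,\kappa(P))\ne0\}$.

The set on the right is nonempty. Suppose $\operatorname{Tor}_l(U,\kappa(P))=0$ for all $l$. Then the same holds for every module in $\operatorname{Add}U$. Split the sequence (T3), $0\to S\to U_0\to\cdots\to U_n\to0$, into short exact sequences. Working from the right, all $\operatorname{Tor}_l(-,\kappa(P))$ vanish on each kernel, and finally on $S$. But $\operatorname{Tor}_0(S,\kappa(P))=\kappa(P)\neq0$, a contradiction. By (T1), $0\le t_U(P)\le n$. This paragraph applies over every ring.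

*Examples.* Let $U=\mathbb Q\oplus\mathbb Q/\mathbb Z$ over $\mathbb Z$. At $P=(0)$ we have $U\otimes\mathbb Q=\mathbb Q\ne0$, so $t_U((0))=0$. At $P=(p)$ we have $U\otimes\mathbb F_p=0$ and $\operatorname{Tor}_1(\mathbb Q/\mathbb Z,\mathbb F_p)\cong\mathbb F_p$, so $t_U((p))=1$. Now consider the faithfully flat diagonal map $\mathbb Z\to\mathbb Z\times\mathbb Z$ and the module $U$ that is $\mathbb Z$ on the first factor and $\mathbb Q\oplus\mathbb Q/\mathbb Z$ on the second. It is $1$-tilting, since both components are. Over $(p)\in\operatorname{Spec}\mathbb Z$ there are two primes, and $t_U$ is $0$ at one and $1$ at the other.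

With these notions in place, here is the question. Suppose we know a module only after a faithfully flat base change, and there it is $n$-tilting. Was it $n$-tilting to begin with? Jan Trlifaj, "Flat Mittag-Leffler modules, and their relative and restricted versions", arXiv:2303.12549 (2023), states this as an open problem; descent is known for $n\le1$, and also for faithfully flat homomorphisms between noetherian rings. The answer is yes in general, and one can also say which tilting modules over $S$ come from $R$ and for which flat maps descent holds.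

**Theorem 1.** If $\varphi:R\to S$ is faithfully flat and $T_S$ is an $n$-tilting $S$-module, then $T$ is an $n$-tilting $R$-module.

**Theorem 2.** Let $\varphi$ be faithfully flat, $\pi:\operatorname{Spec}S\to\operatorname{Spec}R$, and let $U$ be an $n$-tilting $S$-module. The following are equivalent:

- (i) $U$ is equivalent to $T_S$ for some $n$-tilting $R$-module $T$;
- (ii) the base changes of $U$ along the two maps $i_1,i_2:S\rightrightarrows S\otimes_RS$ are equivalent;
- (iii) $t_U$ is constant on the fibres of $\pi$.

In this case $T$ is unique up to equivalence and $T^\perp=\{M:M_S\in U^\perp\}$.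

**Theorem 3.** Let $\varphi$ be flat and fix $n\ge0$. Then the $n$-tilting property descends along $\varphi$ if and only if $\varphi$ is faithfully flat.

We take the following facts as given.

**Fact F0.** If $\varphi$ is flat and $T$ is $n$-tilting over $R$, then $T_S$ is $n$-tilting over $S$. If $\varphi$ is faithfully flat and $T_S$ is $n$-tilting, then $T$ satisfies (T1) and (T2).

**Fact F1** (Göbel–Trlifaj, *Approximations and Endomorphism Algebras of Modules*, 2nd ed., Ch. 13)**.** Let $U$ be $n$-tilting, $\mathcal U=U^\perp$ and $\mathcal A=\{A:\operatorname{Ext}^1(A,\mathcal U)=0\}$. Then $(\mathcal A,\mathcal U)$ is a complete cotorsion pair, $\operatorname{Ext}^i(\mathcal A,\mathcal U)=0$ for $i\ge1$, $\operatorname{pd}A\le n$ for $A\in\mathcal A$, and $\mathcal A\cap\mathcal U=\operatorname{Add}U$.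

Here a *cotorsion pair* is a pair of classes, each of which is the $\operatorname{Ext}^1$-orthogonal of the other: $\mathcal A=\{A:\operatorname{Ext}^1(A,\mathcal U)=0\}$ and $\mathcal U=\{Y:\operatorname{Ext}^1(\mathcal A,Y)=0\}$. In particular both classes are closed under extensions and direct summands, and $\mathcal A$ is closed under direct sums. It is *complete* if every module $N$ has exact sequences
$$0\to N\to B\to A\to0,\qquad 0\to B'\to A'\to N\to0,\qquad B,B'\in\mathcal U,\ A,A'\in\mathcal A.$$
If $N\in\mathcal U$, then in the second sequence $A'$ is an extension of modules in $\mathcal U$, so $A'\in\mathcal A\cap\mathcal U=\operatorname{Add}U$. Iterating with $B'$ in place of $N$, we see that each $Y\in\mathcal U$ has a resolution $\cdots\to U_1\to U_0\to Y\to0$ with $U_i\in\operatorname{Add}U$ and all kernels in $\mathcal U$.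

*Example.* For $U=\mathbb Q\oplus\mathbb Q/\mathbb Z$, $\mathcal U$ is the class of divisible (that is, injective) groups, $\mathcal A$ is the class of all groups, and the first sequence is an embedding into a divisible group.

We can now check the two forms of equivalence. If $U^\perp=U'^\perp$, the classes $\mathcal A$ agree, hence so do the intersections $\operatorname{Add}U$ and $\operatorname{Add}U'$. If $\operatorname{Add}U=\operatorname{Add}U'$, then $U'$ is a summand of a direct sum of copies of $U$ and vice versa, so $\operatorname{Ext}^i(U,Y)=0$ if and only if $\operatorname{Ext}^i(U',Y)=0$.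

**Fact F2** (Bazzoni–Šťovíček, *All tilting modules are of finite type*, Proc. AMS 135 (2007))**.** With $U,\mathcal U$ as in F1, there is a set $\mathcal C$ of modules having resolutions by finitely generated projectives with $\mathcal U=\{Y:\operatorname{Ext}^i(C,Y)=0\ \forall i\ge1,\ C\in\mathcal C\}$.

Then $\mathcal C\subseteq\mathcal A$, so $\operatorname{pd}C\le n$. The $n$-th syzygy in a resolution of $C$ by finitely generated projectives is therefore projective and finitely generated, and $C$ has a resolution $F_C$ of length $\le n$ by finitely generated projectives. In the running example, $\mathcal C=\{\mathbb Z/m:m\ge1\}$.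

**Fact F3** (Eklof–Trlifaj, *How to make Ext vanish*, 2001)**.** For a set $\mathcal S_0$ of modules, let $\mathcal T'=\{M:\operatorname{Ext}^1(\mathcal S_0,M)=0\}$ and $\mathcal A'=\{A:\operatorname{Ext}^1(A,\mathcal T')=0\}$. Then $(\mathcal A',\mathcal T')$ is a complete cotorsion pair.

## 2. Projective generators and maps with a flat retraction

*The case $n=0$.* A module $T$ is $0$-tilting exactly when it is projective and $R\in\operatorname{Add}T$; (T2) is then automatic. Let $T_S$ be $0$-tilting. By F0, $T$ is projective. Let $\tau\subseteq R$ be the ideal generated by all $f(t)$ with $f\in\operatorname{Hom}(T,R)$, $t\in T$. By the dual basis lemma each $t\in T$ is a finite sum $\sum f_i(t)t_i$, so $T=\tau T$. Suppose $\tau\ne R$, say $\tau\subseteq\mathfrak m$ with $\mathfrak m$ maximal. Then $T=\mathfrak mT$, that is, $T\otimes\kappa(\mathfrak m)=0$. Choose a prime $P$ of $S$ over $\mathfrak m$. Then $T_S\otimes_S\kappa(P)=0$, so $\operatorname{Tor}^S_*(T_S,\kappa(P))=0$ since $T_S$ is projective. This contradicts the paragraph after Definition 1.4. So $\tau=R$. Hence the evaluation map $T^{(\operatorname{Hom}(T,R))}\to R$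 is onto, it splits, and $R\in\operatorname{Add}T$.

What we used to obtain (T3) was information at residue fields, which passes freely between $S$ and $R$. This will be the pattern in general, with $\kappa(P)$-information of higher degree.

*A trivial case.* If there is a flat ring map $\rho:S\to R$ with $\rho\varphi=\mathrm{id}$, for instance the projection $R\times R'\to R$ when $S=R\times R'$, then $T\cong T_S\otimes_SR$ is $n$-tilting by ascent. For $S=R[t]$ with $R\neq 0$ the retraction $t\mapsto0$ is not flat, since $t$ is a nonzerodivisor of $R[t]$ that acts as zero on $R$. So already this case is not covered.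

## 3. Descending the coresolution term by term

By F0 only (T3) is missing. The natural attempt is to build the sequence (T3) over $R$ from one over $S$, term by term. Its first step works. Put $\mathcal U=T_S^\perp$ and let $\mathcal A$ be as in F1. Take $0\to S\to B_0\to A_0\to0$ with $B_0\in\mathcal U$, $A_0\in\mathcal A$. Then $B_0$ is an extension of $A_0$ by $S$, so $B_0\in\mathcal A\cap\mathcal U=\operatorname{Add}T_S$, and we may view $B_0$ as a summand of some $T_S^{(J)}$. The image of $1\in S$ lies in a finite subsum $T_S^m=T^m\otimes_RS$, so it has the form $\sum_{l=1}^kt_l\otimes s_l$ with $t_l\in T^m$. Now forget the $s_l$ and collect the $t_l$: let $h:R\to T^{q}$, $q=mk$, send $1$ to $(t_1,\dots,t_k)$. The map $S\to T_S^m$ is $h_S$ followed by $(s_1,\dots,s_k):(T_S^m)^k\to T_S^m$. So $h_S$ is injective, and hence so is $h$. Moreover every map $S\to Y$ with $Y\in\mathcal U$ extends to $B_0$, hence to $T_S^{(J)}$, hence factors through $h_S$. Let $B=\operatorname{coker}h$. From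
$$\operatorname{Hom}(T_S^q,Y)\to\operatorname{Hom}(S,Y)\to\operatorname{Ext}^1_S(B_S,Y)\to\operatorname{Ext}^1_S(T^q_S,Y)=0$$
we get $B_S\in\mathcal A$. So we have found
$$0\to R\to T^q\to B\to0,\qquad B_S\in\mathcal A. \tag{3.1}$$

For $n=1$ we can say more. Since $\operatorname{Ext}^2_S(T_S,-)=0$, the class $\mathcal U$ is closed under quotients. Hence $B_S\in\mathcal A\cap\mathcal U=\operatorname{Add}T_S$, and $(T\oplus B)_S$ is $1$-tilting. By F0 and (3.1), $T\oplus B$ is a $1$-tilting $R$-module. But the claim is about $T$. We need $B\in\operatorname{Add}T$, and we only know $B_S\in\operatorname{Add}T_S$. Membership in $\operatorname{Add}T$ is one more property that would have to descend, and (3.1) gives no handle on it.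

For $n\ge2$ there is a second obstacle. The argument for $B_S\in\mathcal U$ is gone, so one would like to repeat the trick with $B$ in place of $R$. The trick rewrites a map $S\to T_S^m$ as $\sum h_l\otimes s_l$, and for $B$ this would need $\operatorname{Hom}_S(B_S,N_S)=\operatorname{Hom}_R(B,N)\otimes_RS$. That equality is available for finitely presented modules, and $B$ is a quotient of the possibly enormous module $T^q$. Without finite presentation it fails even for free modules: for $R\ne0$ and $S=R[t]$ the image of $\operatorname{Hom}_R(R^{(\mathbb N)},R)\otimes_RS=R^{\mathbb N}\otimes_RR[t]$ in $\operatorname{Hom}_S(S^{(\mathbb N)},S)=R[t]^{\mathbb N}$ consists of sequences of bounded degree, so it does not contain $(1,t,t^2,\dots)$.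

Both obstacles would be removed by a cotorsion pair $(\mathcal A',\mathcal T')$ over $R$, defined by finitely presented modules, that matches $(\mathcal A,\mathcal U)$ under base change. By F2 the class $\mathcal U$ is defined by modules $C\in\mathcal C$ with finite resolutions, but these live over $S$ and there is no reason for them to come from $R$. What does come from $R$, as in the case $n=0$, is information at residue fields. So the plan is to prove that the vanishing conditions defining $\mathcal U$ depend only on certain subsets of $\operatorname{Spec}S$, to descend these subsets to $\operatorname{Spec}R$, and to write down Koszul complexes over $R$ that have the same subsets. Then the trick above is applied to finitely presented modules only, and F0 is applied to modules other than $T$.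

## 4. Perfect complexes and their tops

Complexes are cohomological, and $X[-i]$ satisfies $H^j(X[-i])=H^{j-i}(X)$. We write $X\in D^{\ge a}$ (or $D^{\le a}$) if the cohomology of $X$ is concentrated in degrees $\ge a$ (or $\le a$). A *perfect complex* over $A$ is a bounded complex of finitely generated projectives. For perfect $F$ we compute $R\mathrm{Hom}(F,X)$ as $\operatorname{Hom}(F,X)$, and $F\otimes X$ needs no resolution either.

**Definition 4.1.** For $D$ perfect and $P\in\operatorname{Spec}A$ put
$$\operatorname{top}_P(D):=\sup\{j:H^j(D\otimes\kappa(P))\ne0\}\in\mathbb Z\cup\{-\infty\}.$$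
A set $\mathcal D$ of perfect complexes *dominates* a perfect complex $E$ if for every $P$ with $\operatorname{top}_P(E)\ge1$ there is $D\in\mathcal D$ with $\operatorname{top}_P(D)\ge\operatorname{top}_P(E)$.

*Example.* Let $A=\mathbb Z$ and $D=(\mathbb Z\xrightarrow{6}\mathbb Z)$ in degrees $0,1$. Then $\operatorname{top}_P(D)=1$ for $P=(2),(3)$ and $-\infty$ otherwise. So $\{D\}$ dominates $E=(\mathbb Z\xrightarrow4\mathbb Z)$, whose top is $1$ at $(2)$ and $-\infty$ elsewhere.

We record four standard facts.

*(4.1) Minimal complexes.* Over a local ring $(A,\mathfrak m)$ finitely generated projectives are free. If some differential of a perfect complex has a unit entry, a contractible summand $A\xrightarrow{\ 1\ }A$ splits off. After finitely many steps we reach a homotopy equivalent *minimal* complex of finitely generated free modules, whose differentials have entries in $\mathfrak m$. Its differentials vanish after $\otimes\,\kappa(\mathfrak m)$, so its highest nonzero term sits in degree $\operatorname{top}_{\mathfrak m}$; it is $0$ when the top is $-\infty$.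

*(4.2) Lowest cohomology.* If $F$ is perfect with $F^i=0$ for $i>b$, and $X\in D^{\ge a}$, then
$$R\mathrm{Hom}(F,X)\in D^{\ge a-b},\qquad H^{a-b}R\mathrm{Hom}(F,X)=\operatorname{Hom}(H^b(F),H^a(X)).$$
Indeed, by truncation we may assume $X^j=0$ for $j<a$. The degree $k$ term of $\operatorname{Hom}(F,X)$ is $\prod_i\operatorname{Hom}(F^i,X^{i+k})$, which is zero for $k<a-b$ and equals $\operatorname{Hom}(F^b,X^a)$ for $k=a-b$. A map $f:F^b\to X^a$ is a cocycle when it kills the image of $F^{b-1}$ and lands in $\ker(X^a\to X^{a+1})=H^a(X)$.

*(4.3) Tensoring.* If $G$ is a bounded above complex of projectives in $D^{\le0}$, then $G\otimes Y\in D^{\le0}$ for every module $Y$. Indeed, if the top term of $G$ is in degree $b>0$, then $G^{b-1}\to G^b$ is onto and splits, so $G$ is homotopy equivalent to a complex of projectives ending in degree $b-1$. Continue down to $0$.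

*(4.4) The complex $\check C$.* Let $J=(f_1,\dots,f_s)$ be a finitely generated ideal of $A$ and $\check C=\bigotimes_k(A\to A_{f_k})$, a complex of flat modules in degrees $0,\dots,s$. (For $J=0$ we allow $s=0$, $\check C=A$.) For example, for $A=\mathbb Z$, $J=(2)$ and a module $X$, $H^0(\check C\otimes X)$ is the $2$-power torsion of $X$ and $H^1(\check C\otimes X)=\operatorname{coker}(X\to X[1/2])$. In general:

- Every element of $H^*(\check C\otimes X)$ is killed by a power of $J$. After inverting $f_k$ one factor of $\check C$ becomes $A_{f_k}\xrightarrow{\ 1\ }A_{f_k}$, so $(\check C\otimes X)_{f_k}\simeq0$. So each element is killed by a power of each $f_k$, hence by a power of $J$.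
- If $X\in D^{\ge a}$, then $\check C\otimes X\in D^{\ge a}$ and $H^a(\check C\otimes X)=\{y\in H^a(X):J^ky=0\text{ for some }k\}$. As $\check C$ consists of flat modules we may truncate so that $X^j=0$ for $j<a$. Then the total complex starts with $X^a\to X^{a+1}\oplus\bigoplus_kX^a_{f_k}$, and its kernel consists of the $y\in\ker(X^a\to X^{a+1})=H^a(X)$ that die in every $X^a_{f_k}$.
- $\check C\otimes R\mathrm{Hom}(F,X)\simeq R\mathrm{Hom}(F,\check C\otimes X)$ for $F$ perfect, because this holds for $F$ a finitely generated projective module.

## 5. Vanishing controlled by tops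

**Lemma A.** Let $A$ be a ring and let $\mathcal D$ be a set of perfect complexes that dominates the perfect complex $E$.

- (a) If $M\in D^{\ge0}(A)$ and $R\mathrm{Hom}(D,M)\in D^{\ge0}$ for all $D\in\mathcal D$, then $R\mathrm{Hom}(E,M)\in D^{\ge0}$.
- (b) If $Z$ is an $A$-module and $D\otimes Z\in D^{\le0}$ for all $D\in\mathcal D$, then $E\otimes Z\in D^{\le0}$.

*Example.* For the two complexes after Definition 4.1, part (b) says that a group with $Z=6Z$ satisfies $Z=4Z$. This is clear directly: multiplication by $6$ is onto, so multiplication by $2$ is onto, and hence so is multiplication by $4$.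

*A warning for the proof.* We shall localize and look at an element $x$ with $\sqrt{\operatorname{ann}x}=\mathfrak m$ over a local ring. If $\mathfrak m$ is finitely generated, some power $\mathfrak m^k$ kills $x$ and some nonzero multiple of $x$ is killed by $\mathfrak m$. In general this fails. Let $k$ be a field and let $A$ have $k$-basis $t^q$, $q\in\mathbb Q$, $0\le q<1$, with $t^qt^{q'}=t^{q+q'}$, read as $0$ if $q+q'\ge1$. The $t^q$ with $q>0$ are nilpotent and span the maximal ideal $\mathfrak m$, and $\sqrt{\operatorname{ann}(1)}=\mathfrak m$. But if $a\neq0$ has lowest exponent $v$ and $0<q<1-v$, then $t^qa\ne0$. So no nonzero element is killed by $\mathfrak m$. The proof therefore uses a finitely generated ideal $J\subseteq\mathfrak m$, read off from a complex $D\in\mathcal D$, in place of $\mathfrak m$.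

*Proof.* **Step 1: reduction of (b) to (a).** Let $Z^+=\operatorname{Hom}_{\mathbb Z}(Z,\mathbb Q/\mathbb Z)$. By adjunction $R\mathrm{Hom}(D,Z^+)=(D\otimes Z)^+$, so $H^{-j}R\mathrm{Hom}(D,Z^+)=H^j(D\otimes Z)^+$. A group vanishes if and only if its dual $(\ )^+$ does. So (b) is (a) for $M=Z^+$.

**Step 2: localization.** The aim is to reach a local ring at which an offending cohomology class is concentrated. Suppose (a) fails and put $W=R\mathrm{Hom}(E,M)$, which is bounded below. Let $m<0$ be least with $H^m(W)\ne0$. Pick $0\ne x\in H^m(W)$ and a prime $P$ minimal over $\operatorname{ann}(x)$. For perfect $F$ we have $R\mathrm{Hom}(F,M)_P=R\mathrm{Hom}(F_P,M_P)$, so all hypotheses pass to $A_P$, except that we retain domination only at $P$ itself, which is all we use. Since $Ax\cong A/\operatorname{ann}(x)$, the image $x/1$ has annihilator $\operatorname{ann}(x)_P\ne A_P$, so $x/1\neq0$, and the radical of this annihilator is $PA_P$ by minimality of $P$. So we may assume that $(A,\mathfrak m)$ is local, $P=\mathfrak m$, $\sqrt{\operatorname{ann}x}=\mathfrak m$, $W\in D^{\ge m}$, and $E$ is minimal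 with top degree $e$. Here $e\ne-\infty$, for otherwise $E\simeq 0$ and $W=0$. If $e\le0$, then (4.2) gives $W\in D^{\ge-e}\subseteq D^{\ge0}$, a contradiction. So $e\ge1$, and there is $D\in\mathcal D$ with top degree $d\ge e$, which we take minimal.

**Step 3: the ideal $J$.** We extract from $D$ a finitely generated ideal in $\mathfrak m$. Let $r=\operatorname{rank}D^d\ge1$, and let $\alpha:A^q=D^{d-1}\to D^d=A^r$ be the last differential, with entries in $\mathfrak m$. Let $N=\operatorname{coker}\alpha=H^d(D)$, and let $J$ be the ideal of $r\times r$ minors of $\alpha$ (so $J=0$ if $q<r$). It is finitely generated and $J\subseteq\mathfrak m$. Form $\check C$ as in (4.4).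

**Step 4: $\check C\otimes M\in D^{\ge d}$.** This is where the hypothesis on $D$ is used: it forces the $J$-torsion part of $M$ to start in degree $d$. We know $\check C\otimes M\in D^{\ge0}$. Suppose the claim fails, and let $a<d$ be least with $G=H^a(\check C\otimes M)\ne0$. By (4.2), $H^{a-d}R\mathrm{Hom}(D,\check C\otimes M)=\operatorname{Hom}(N,G)$. On the other hand $R\mathrm{Hom}(D,\check C\otimes M)\simeq\check C\otimes R\mathrm{Hom}(D,M)\in D^{\ge0}$, and $a-d<0$. Hence $\operatorname{Hom}(N,G)=0$. Applying $\operatorname{Hom}(-,G)$ to $A^q\to A^r\to N\to0$, we see that $\alpha^t:G^r\to G^q$ is injective.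

We contradict this with determinants. Consider
$$(\alpha^t)^{\otimes r}:G\otimes(A^r)^{\otimes r}\to G\otimes(A^q)^{\otimes r}.$$
It is a composite of $r$ maps, each applying $\alpha^t$ in one tensor slot. Each of these is a direct sum of copies of the injection $\alpha^t:G^r\to G^q$. So $(\alpha^t)^{\otimes r}$ is injective. By (4.4) every element of $G$ is killed by a power of $J$. Take $0\ne g'\in G$ and $k\ge1$ least with $J^kg'=0$. Any $0\ne g\in J^{k-1}g'$ satisfies $Jg=0$. The element
$$g\otimes\sum_{\sigma}\operatorname{sgn}(\sigma)\,e_{\sigma(1)}\otimes\cdots\otimes e_{\sigma(r)}$$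
is nonzero, because its coefficients at distinct basis vectors are $\pm g$. The coefficient of its image at $e_{k_1}\otimes\cdots\otimes e_{k_r}$ is
$$g\cdot\sum_\sigma\operatorname{sgn}(\sigma)\prod_{j=1}^r(\alpha^t)_{k_j,\sigma(j)},$$
that is, $g$ times the determinant of the rows $k_1,\dots,k_r$ of $\alpha^t$. This determinant is $0$ if rows repeat, and otherwise it is, up to sign, an $r\times r$ minor of $\alpha$, so it lies in $J$. Hence every coefficient is $0$, which contradicts injectivity. (If $q=0$, injectivity of $G^r\to0$ already contradicts $G\ne0$.)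

**Step 5: contradiction.** We compare $\check C\otimes W$ with the class $x$. By Step 4 and (4.2),
$$\check C\otimes W\simeq R\mathrm{Hom}(E,\check C\otimes M)\in D^{\ge d-e}\subseteq D^{\ge0}.$$
But $W\in D^{\ge m}$, and $x\in H^m(W)$ is killed by a power of $J$, because $J$ is finitely generated and $J\subseteq\mathfrak m=\sqrt{\operatorname{ann}x}$. By (4.4), $0\ne x\in H^m(\check C\otimes W)$ with $m<0$. This is a contradiction. $\square$

## 6. The subsets of $\operatorname{Spec}S$ attached to a tilting module

Let $U$ be an $n$-tilting $S$-module, with $\mathcal A,\mathcal U,\mathcal C,F_C$ as in F1 and F2. For $C\in\mathcal C$ put $D_C=\operatorname{Hom}_S(F_C,S)$, a perfect complex in degrees $[0,n]$. Then $D_C\otimes Y=\operatorname{Hom}(F_C,Y)$ for every module $Y$, so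
$$H^j(D_C\otimes Y)=\operatorname{Ext}^j_S(C,Y),\qquad R\mathrm{Hom}(D_C,S)\simeq F_C\simeq C. \tag{6.1}$$
In particular $Y\in\mathcal U$ if and only if $D_C\otimes Y\in D^{\le0}$ for all $C\in\mathcal C$. This is the form of $\mathcal U$ to which Lemma A(b) applies. For $i\ge1$ let
$$\Phi_i=\{P\in\operatorname{Spec}S:\operatorname{top}_P(D_C)\ge i\text{ for some }C\in\mathcal C\}.$$

*Example.* For $U=\mathbb Q\oplus\mathbb Q/\mathbb Z$ and $\mathcal C=\{\mathbb Z/m\}$ we have $D_{\mathbb Z/m}=(\mathbb Z\xrightarrow m\mathbb Z)$. So $\Phi_1$ is the set of maximal ideals, and $\Phi_i=\emptyset$ for $i\ge2$. This is $\{t_U\ge i\}$ by the computation after Definition 1.4.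

We also need the *patch* (or constructible) topology on $\operatorname{Spec}A$, generated by all sets $D(f)=\{P:f\notin P\}$ and $V(f)=\{P:f\in P\}$. It is compact and Hausdorff, and ring maps induce patch-continuous maps, because the preimages of $D(f)$ and $V(f)$ are of the same form. In $\operatorname{Spec}\mathbb Z$ each point $(p)$ is patch open and every patch neighborhood of $(0)$ is cofinite. So the set $\Phi_1$ of the example is patch open but not patch closed.

**Lemma B.** (a) $\operatorname{Tor}^S_*(U,\kappa(P))\ne0$ for all $P$, and $\Phi_i=\{P:\operatorname{Tor}^S_l(U,\kappa(P))=0\ \forall\,0\le l<i\}=\{P:t_U(P)\ge i\}$.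
(b) $\Phi_i$ is closed under specialization and open in the patch topology.

*Proof.* **Step 1: nonvanishing.** This makes $t_U$ well defined; it was shown after Definition 1.4. Write $\kappa=\kappa(P)$.

**Step 2: if $P\notin\Phi_i$, then $t_U(P)<i$.** We bound the degrees in which $\operatorname{Tor}(U,\kappa)$ can live. By (6.1), $\operatorname{Ext}^j(C,\kappa)=0$ for $j\ge i$ and all $C\in\mathcal C$. Let $\kappa'$ be an $(i-1)$-st injective cosyzygy of $\kappa$. Then $\operatorname{Ext}^j(C,\kappa')=\operatorname{Ext}^{j+i-1}(C,\kappa)=0$ for $j\ge1$, so $\kappa'\in\mathcal U$. Hence $\operatorname{Ext}^{j+i-1}(U,\kappa)=\operatorname{Ext}^j(U,\kappa')=0$ for $j\ge1$. If $G\to U$ is a projective resolution, $\operatorname{Hom}_S(G,\kappa)=\operatorname{Hom}_\kappa(G\otimes\kappa,\kappa)$, so $\operatorname{Ext}^j_S(U,\kappa)=\operatorname{Hom}_\kappa(\operatorname{Tor}_j(U,\kappa),\kappa)$. So $\operatorname{Tor}_j(U,\kappa)=0$ for $j\ge i$, and by Step 1 some $\operatorname{Tor}_l(U,\kappa)$ with $l<i$ is nonzero.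

**Step 3: if $P\in\Phi_i$, then $t_U(P)\ge i$.** Here we use $U\in\mathcal U$. Let $H^j(D_C\otimes\kappa)\ne0$ with $j\ge i$, and let $G\to U$ be a projective resolution, in degrees $\le0$. The complex $D_C\otimes G$ is a bounded above complex of projectives, quasi-isomorphic to $D_C\otimes U$, whose cohomology $\operatorname{Ext}^l(C,U)$ vanishes for $l\ge1$. By (4.3), $D_C\otimes G\otimes\kappa\in D^{\le0}$. By the Künneth formula over the field $\kappa$,
$$H^j(D_C\otimes\kappa)\otimes_\kappa\operatorname{Tor}_l(U,\kappa)\ \hookrightarrow\ H^{j-l}(D_C\otimes G\otimes\kappa),$$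
and the right side is $0$ for $l<j$. As the first factor is nonzero, $\operatorname{Tor}_l(U,\kappa)=0$ for all $l<j$, in particular for $l<i$. Steps 2 and 3 prove (a).

**Step 4: part (b).** For specialization, let $P\subseteq Q$ and suppose $\operatorname{top}_Q(D_C)<i$. By (4.1), $(D_C)_Q$ is homotopy equivalent to a complex in degrees $<i$, and $\kappa(P)$ is an $S_Q$-module, so $\operatorname{top}_P(D_C)<i$. Hence $P\in\Phi_i$ implies $Q\in\Phi_i$. For patch openness, write $D_C^j$ as the image of an idempotent matrix $\varepsilon_j$ on a finite free module $S^{N_j}$, and extend the differential $D_C^j\to D_C^{j+1}$ by zero to a matrix $\delta_j$ from $S^{N_j}$ to $S^{N_{j+1}}$. Then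
$$\dim H^j(D_C\otimes\kappa(P))=\operatorname{rk}\varepsilon_j(P)-\operatorname{rk}\delta_j(P)-\operatorname{rk}\delta_{j-1}(P).$$
For a matrix $\mu$ over $S$, the set $\{P:\operatorname{rk}\mu(P)\ge\rho\}$ is the union of the sets $D(f)$ over the finitely many $\rho\times\rho$ minors $f$, so it is patch open and patch closed. So the dimension above is patch locally constant, and $\{P:\operatorname{top}_P(D_C)\ge i\}$ is patch open (and closed). Finally $\Phi_i$ is the union of these sets over $C\in\mathcal C$. $\square$

Now let $\varphi:R\to S$ be faithfully flat. **Standing assumption for the rest of this section and for Section 7: $t_U$ is constant on the fibres of $\pi$.** By Lemma B(a) this gives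
$$\Phi_i=\pi^{-1}(X_i),\qquad X_i:=\pi(\Phi_i). \tag{6.2}$$
The assumption holds for $U=T_S$ with $T$ any $R$-module such that $T_S$ is $n$-tilting. If $G\to T$ is a projective resolution, then $G_S$ is one of $T_S$, and for $p=\pi(P)$
$$\operatorname{Tor}^S_l(T_S,\kappa(P))=\operatorname{Tor}^R_l(T,\kappa(p))\otimes_{\kappa(p)}\kappa(P),$$
which vanishes or not depending only on $p$.

For a finite sequence $x$ in $R$ let $V(x)$ be the set of primes containing all entries of $x$. The next lemma says that $X_i$ is a union of such sets, and so can be seen by finitely generated ideals of $R$.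

**Lemma C.** If $p\in X_i$, there is a finite sequence $x$ in $R$ with $p\in V(x)\subseteq X_i$.

*Proof.* **Step 1: $X_i$ is specialization closed.** This gives $V(p)\subseteq X_i$. Let $p\in X_i$ and $p\subseteq q$. Pick $Q$ over $q$ by surjectivity, and $P\subseteq Q$ over $p$ by going-down. Then $P\in\pi^{-1}(X_i)=\Phi_i$, so $Q\in\Phi_i$ by Lemma B(b), and $q\in X_i$.

**Step 2: $\operatorname{Spec}R\setminus X_i$ is patch closed.** This prepares a compactness argument. By (6.2) and surjectivity of $\pi$, $\operatorname{Spec}R\setminus X_i=\pi(\operatorname{Spec}S\setminus\Phi_i)$. By Lemma B(b) this is the image of a patch-compact set under a patch-continuous map to a patch-Hausdorff space, so it is closed.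

**Step 3: compactness.** We replace $p$ by finitely many of its elements. The sets $V(x)\setminus X_i$, for $x$ a finite sequence in $p$, are patch closed. They form a directed family, since concatenating two sequences intersects the sets. Their intersection is $V(p)\setminus X_i=\emptyset$ by Step 1. By compactness one of them is empty, and for this $x$ we have $p\in V(x)\subseteq X_i$. $\square$

## 7. Koszul complexes and a cotorsion pair over $R$

For a finite sequence $x=(x_1,\dots,x_s)$ in $R$ let $K(x)=\bigotimes_k(R\xrightarrow{x_k}R)$ be the Koszul complex, in degrees $-s,\dots,0$, and $H_j(x;M)=H^{-j}(K(x)\otimes M)$. For example, for a single element, $H_0(x;M)=M/xM$ and $H_1(x;M)=\{y\in M:xy=0\}$. Let $\mathcal K$ be the set of pairs $(x,i)$ with $1\le i\le n$ and $x$ a finite sequence in $R$ with $V(x)\subseteq X_i$, and put $E_{x,i}=K(x)[-i]$. If all entries of $x$ lie in $\pi(P)$, the differentials of $K(x)\otimes\kappa(P)$ are zero. If some entry is invertible in $\kappa(P)$, this complex is acyclic. Hence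
$$\operatorname{top}_P(E_{x,i}\otimes S)=\begin{cases}i&\text{if }\pi(P)\in V(x),\\-\infty&\text{otherwise.}\end{cases}\tag{7.1}$$

**Step 7.1: $\{D_C\}_{C\in\mathcal C}$ dominates $E_{x,i}\otimes S$ for each $(x,i)\in\mathcal K$.** This lets us pass from $\mathcal U$ to Koszul conditions. If $\operatorname{top}_P(E_{x,i}\otimes S)\ge1$, it equals $i$ and $\pi(P)\in V(x)\subseteq X_i$. So $P\in\Phi_i$ by (6.2), and $\operatorname{top}_P(D_C)\ge i$ for some $C$.

**Step 7.2: $\{E_{x,i}\otimes S\}_{(x,i)\in\mathcal K}$ dominates each $D_C$.** This lets us pass back. Let $e=\operatorname{top}_P(D_C)\ge1$. Then $e\le n$ since $D_C$ lives in degrees $[0,n]$, and $P\in\Phi_e$, so $\pi(P)\in X_e$. Lemma C gives $x$ with $\pi(P)\in V(x)\subseteq X_e$. So $(x,e)\in\mathcal K$ and $\operatorname{top}_P(E_{x,e}\otimes S)=e$.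

**Step 7.3: the dual Koszul complexes are exact in low degrees.** This will turn Koszul complexes into resolutions of modules. Let $K^*=\operatorname{Hom}_R(K(x),R)$, with terms $K^0,K^1,\dots$. The claim is that $H^j(K^*)=0$ for $(x,i)\in\mathcal K$ and $j<i$. By (6.1), $R\mathrm{Hom}(D_C,S)\simeq C\in D^{\ge0}$ for all $C\in\mathcal C$. Lemma A(a) over $S$ with $M=S$, together with Step 7.1, gives $R\mathrm{Hom}(E_{x,i}\otimes S,S)\in D^{\ge0}$. The cohomology of this complex in degree $l$ is $H^{l+i}(K^*\otimes_RS)=H^{l+i}(K^*)\otimes_RS$, so $H^j(K^*)\otimes_RS=0$ for $j<i$. Now use faithful flatness.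

**Step 7.4: Koszul description of $\mathcal U$.** The claim is that for an $S$-module $Y$,
$$Y\in\mathcal U\iff H_j(x;Y)=0\ \text{ for all }(x,i)\in\mathcal K\text{ and }j<i. \tag{7.2}$$
The left side says $D_C\otimes Y\in D^{\le0}$ for all $C\in\mathcal C$. Since $H^l(E_{x,i}\otimes_RY)=H_{i-l}(x;Y)$, the right side says $(E_{x,i}\otimes S)\otimes_SY\in D^{\le0}$ for all $(x,i)\in\mathcal K$. So $\Rightarrow$ is Lemma A(b) with Step 7.1, and $\Leftarrow$ is Lemma A(b) with Step 7.2.

The right side of (7.2) makes sense over $R$. To get a cotorsion pair we express it by $\operatorname{Ext}$. For $(x,i)\in\mathcal K$ put $C_{x,i}:=\operatorname{coker}(K^{i-1}\to K^i)$. By Step 7.3 the sequence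
$$0\to K^0\to\cdots\to K^{i-1}\to K^i\to C_{x,i}\to0$$
is exact. It is a resolution by finitely generated free modules of length $i\le n$. Applying $\operatorname{Hom}_R(-,M)$ to it gives $K(x)^{-i}\otimes M\to\cdots\to K(x)^{-1}\otimes M\to K(x)^0\otimes M\to0$, so
$$\operatorname{Ext}^l_R(C_{x,i},M)=H_{i-l}(x;M)\qquad(1\le l\le i).\tag{7.3}$$
Let $\mathcal S_0$ be the set consisting of $R$, all $C_{x,i}$ with $(x,i)\in\mathcal K$, and all their syzygies in these resolutions. Every module in $\mathcal S_0$ is finitely presented and has projective dimension at most $n$. Put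
$$\mathcal T'=\{M:\operatorname{Ext}^1_R(\mathcal S_0,M)=0\},\qquad\mathcal A'=\{A:\operatorname{Ext}^1_R(A,\mathcal T')=0\}.$$
Since $\operatorname{Ext}^1$ of the $(l-1)$-st syzygy of $C_{x,i}$ is $\operatorname{Ext}^l(C_{x,i},-)$, (7.3) gives
$$\mathcal T'=\{M:H_j(x;M)=0\ \ \forall(x,i)\in\mathcal K,\ j<i\}.\tag{7.4}$$

*Examples.* Take $\varphi=\mathrm{id}_{\mathbb Z}$ and $U=\mathbb Q\oplus\mathbb Q/\mathbb Z$, so $X_1$ is the set of maximal ideals and $\mathcal K$ consists of the $(x,1)$ with $x$ generating a nonzero ideal. For $x=(m)$, $m\neq 0$, we get $C_{x,1}=\mathbb Z/m$, and $\mathcal T'$ is the class of divisible groups. To see a longer resolution, let $R=k[u,v]$ with $k$ a field, $x=(u,v)$ and $i=2$. Then $0\to R\to R^2\to R\to R/(u,v)\to0$ is exact, so the cokernel in question is $R/(u,v)$, and the conditions are $H_0(x;M)=H_1(x;M)=0$.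

**Step 7.5: formal properties of $(\mathcal A',\mathcal T')$.** We collect what makes it behave like a tilting cotorsion pair.

- It is a complete cotorsion pair by F3.
- $\mathcal T'=\{M:\operatorname{Ext}^j(\mathcal S_0,M)=0\ \forall j\ge1\}$, because higher $\operatorname{Ext}$ groups of modules in $\mathcal S_0$ are $\operatorname{Ext}^1$ groups of syzygies, which are in $\mathcal S_0$ (or vanish). Hence $\mathcal T'$ is closed under injective cosyzygies: if $0\to M\to I\to M'\to0$ with $I$ injective and $M\in\mathcal T'$, then $\operatorname{Ext}^j(C,M')=\operatorname{Ext}^{j+1}(C,M)=0$ for $C\in\mathcal S_0$, $j\geq 1$.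
- $\operatorname{Ext}^j(\mathcal A',\mathcal T')=0$ for $j\ge1$, because $\operatorname{Ext}^j(A,M)=\operatorname{Ext}^1(A,M')$ for a $(j-1)$-st injective cosyzygy $M'$ of $M$.
- $\mathcal A'$ is closed under kernels of epimorphisms: for $0\to A\to A_1\to A_2\to0$ with $A_1,A_2\in\mathcal A'$ and $Y\in\mathcal T'$, the sequence $\operatorname{Ext}^1(A_1,Y)\to\operatorname{Ext}^1(A,Y)\to\operatorname{Ext}^2(A_2,Y)$ has zero ends.
- $\operatorname{pd}A\le n$ for $A\in\mathcal A'$. An $n$-th injective cosyzygy $N'$ of any module $N$ lies in $\mathcal T'$, as modules in $\mathcal S_0$ have projective dimension $\le n$. So $\operatorname{Ext}^{n+1}(A,N)=\operatorname{Ext}^1(A,N')=0$.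
- $\mathcal T'$ is closed under direct sums, by (7.4).

**Step 7.6: comparison with $(\mathcal A,\mathcal U)$.** This is the point of the construction. Since $S$ is flat, $H_j(x;M_S)=H_j(x;M)\otimes_RS$. So (7.2), (7.4) and faithful flatness give
$$M\in\mathcal T'\iff M_S\in\mathcal U,\tag{7.5}$$
and, directly from (7.2) and (7.4), an $S$-module lies in $\mathcal U$ if and only if it lies in $\mathcal T'$ as an $R$-module. If $A\in\mathcal A'$ and $Y\in\mathcal U$, then $\operatorname{Ext}^1_S(A_S,Y)=\operatorname{Ext}^1_R(A,Y)=0$. Hence
$$A\in\mathcal A'\Rightarrow A_S\in\mathcal A,\qquad X\in\mathcal A'\cap\mathcal T'\Rightarrow X_S\in\mathcal A\cap\mathcal U=\operatorname{Add}U.\tag{7.6}$$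

**Step 7.7: a coresolution of $R$.** The aim is an exact sequence
$$0\to R\to X_0\to\cdots\to X_n\to0,\qquad X_j\in\mathcal A'\cap\mathcal T'.\tag{7.7}$$
Put $A_0=R\in\mathcal A'$. By completeness choose $0\to A_j\to X_j\to A_{j+1}\to0$ with $X_j\in\mathcal T'$ and $A_{j+1}\in\mathcal A'$, for $j=0,1,\dots,n$. Inductively $X_j$ is an extension of modules in $\mathcal A'$, so $X_j\in\mathcal A'\cap\mathcal T'$. Since $\operatorname{Ext}^k(A_{n+1},X_j)=0$ for $k\ge1$, dimension shifting gives
$$\operatorname{Ext}^1(A_{n+1},A_n)\cong\operatorname{Ext}^2(A_{n+1},A_{n-1})\cong\cdots\cong\operatorname{Ext}^{n+1}(A_{n+1},R)=0,$$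
because $\operatorname{pd}A_{n+1}\le n$. So $0\to A_n\to X_n\to A_{n+1}\to0$ splits, $A_n$ is a summand of $X_n$, and $A_n\in\mathcal A'\cap\mathcal T'$. The sequence $0\to R\to X_0\to\cdots\to X_{n-1}\to A_n\to0$ is (7.7) after renaming its last term.

## 8. From the cotorsion pair back to $T$: proof of Theorem 1

Let $U=T_S$ be $n$-tilting. The standing assumption holds by the remark after (6.2), so everything in Section 7 is available, with $\mathcal U=T_S^\perp$. By F0, $T$ satisfies (T1) and (T2). By (7.5), $T\in\mathcal T'$. In view of (7.7), it remains to show that $\mathcal A'\cap\mathcal T'\subseteq\operatorname{Add}T$. The difficulty met in Section 3, that membership in such classes has to descend, is addressed first.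

**Step 1: if $B$ is an $R$-module with $B_S\in\mathcal A$, then $B\in\mathcal A'$.** This is the converse to the first half of (7.6). The trick is to apply F0 to modules other than $T$. Take $0\to B\to M\to A\to0$ with $M\in\mathcal T'$ and $A\in\mathcal A'$. Then $M_S\in\mathcal U$ by (7.5), and $M_S$ is an extension of $A_S\in\mathcal A$ by $B_S\in\mathcal A$. So $M_S\in\mathcal A\cap\mathcal U=\operatorname{Add}T_S$.

We show $M\in\mathcal A'$. Let $N\in\mathcal T'$. By completeness choose $0\to N_{j+1}\to X_j\to N_j\to0$ for $j\ge0$, with $N_0=N$, $X_j\in\mathcal A'$ and $N_{j+1}\in\mathcal T'$. Since $\mathcal T'$ is closed under extensions, $X_j\in\mathcal A'\cap\mathcal T'$, and $(X_j)_S\in\operatorname{Add}T_S$ by (7.6). So $(T\oplus M\oplus X_j)_S$ is the direct sum of $T_S$ and a module in $\operatorname{Add}T_S$. Such a sum is $n$-tilting: (T1) and (T2) hold because $\operatorname{pd}\le n$ and vanishing of $\operatorname{Ext}^i$ pass to modules in $\operatorname{Add}T_S$ in both variables, and (T3) for $T_S$ serves for the sum. By F0, $T\oplus M\oplus X_j$ satisfies (T1) and (T2) over $R$.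 In particular $\operatorname{pd}M\le n$ and $\operatorname{Ext}^i_R(M,X_j)=0$ for all $i\ge1$ and all $j$. Dimension shifting along the chosen sequences gives
$$\operatorname{Ext}^1(M,N)\cong\operatorname{Ext}^2(M,N_1)\cong\cdots\cong\operatorname{Ext}^{n+1}(M,N_n)=0.$$
So $M\in\mathcal A'$, and $B=\ker(M\to A)\in\mathcal A'$ by Step 7.5.

**Step 2: for each $C\in\mathcal S_0$ there is an exact sequence $0\to C\xrightarrow hT^q\to B\to0$ of $R$-modules with $q$ finite and $B\in\mathcal A'$.** This is the construction of Section 3, applied to the finitely presented modules in $\mathcal S_0$ and not only to $R$. Since $\mathcal S_0\subseteq\mathcal A'$, (7.6) gives $C_S\in\mathcal A$. Take $0\to C_S\to B_0\to A_0\to0$ with $B_0\in\mathcal U$, $A_0\in\mathcal A$. Then $B_0\in\mathcal A\cap\mathcal U=\operatorname{Add}T_S$. Embed $B_0$ as a summand in some $T_S^{(J)}$, and let $g:C_S\to T_S^{(J)}$ be the resulting monomorphism. Every map $C_S\to Y$ with $Y\in\mathcal U$ extends to $B_0$, since $\operatorname{Ext}^1(A_0,Y)=0$, and then to $T_S^{(J)}$ via the projection onto $B_0$. So it factors through $g$.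 As $C_S$ is finitely generated, $g$ factors as $C_S\xrightarrow{g_0}T_S^m\hookrightarrow T_S^{(J)}$ with $m$ finite. Then $g_0$ is injective, and every map $C_S\to Y$ with $Y\in\mathcal U$ factors through $g_0$. As $C$ is finitely presented and $S$ is flat,
$$\operatorname{Hom}_S(C_S,T_S^m)=\operatorname{Hom}_R(C,T^m)\otimes_RS.$$
So $g_0=\sum_{l=1}^kh_l\otimes s_l$ with $h_l\in\operatorname{Hom}_R(C,T^m)$, $s_l\in S$. Put $h=(h_1,\dots,h_k):C\to T^{mk}$ and $q=mk$. Then $g_0=\sigma\circ h_S$, where $\sigma=(s_1,\dots,s_k):(T_S^m)^k\to T_S^m$ multiplies the $l$-th block by $s_l$ and adds. So $h_S$ is injective, hence $h$ is injective by faithful flatness, and every map $C_S\to Y$ with $Y\in\mathcal U$ factors through $h_S$. Let $B=\operatorname{coker}h$. For $Y\in\mathcal U$ the first map in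
$$\operatorname{Hom}(T_S^q,Y)\to\operatorname{Hom}(C_S,Y)\to\operatorname{Ext}^1_S(B_S,Y)\to\operatorname{Ext}^1_S(T_S^q,Y)=0$$
is onto, so $\operatorname{Ext}^1_S(B_S,Y)=0$. Hence $B_S\in\mathcal A$, and $B\in\mathcal A'$ by Step 1.

**Step 3: $\mathcal A'\cap\mathcal T'\subseteq\operatorname{Add}T$.** The idea is to cover $X$ by copies of $T$ with a kernel that stays in $\mathcal T'$. Let $X\in\mathcal T'$, let $\mathrm{ev}:T^{(I)}\to X$ with $I=\operatorname{Hom}_R(T,X)$ be the evaluation map, and let $K=\ker\mathrm{ev}$. Let $C\in\mathcal S_0$ and take $h:C\to T^q$ and $B$ from Step 2. Every map $C\to X$ extends along $h$ to $T^q$, because $\operatorname{Ext}^1(B,X)=0$. Every map $T^q\to X$ factors through $\mathrm{ev}$, by the definition of $I$. So $\operatorname{Hom}(C,T^{(I)})\to\operatorname{Hom}(C,X)$ is onto. For $C=R$ this says that $\mathrm{ev}$ is surjective. Then for general $C\in\mathcal S_0$ the exact sequence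
$$\operatorname{Hom}(C,T^{(I)})\to\operatorname{Hom}(C,X)\to\operatorname{Ext}^1(C,K)\to\operatorname{Ext}^1(C,T^{(I)})=0$$
gives $\operatorname{Ext}^1(C,K)=0$; the last term vanishes because $T^{(I)}\in\mathcal T'$ by Step 7.5. So $K\in\mathcal T'$. If moreover $X\in\mathcal A'$, then $\operatorname{Ext}^1(X,K)=0$, the sequence $0\to K\to T^{(I)}\to X\to0$ splits, and $X\in\operatorname{Add}T$.

**Step 4: (T3).** By (7.7) and Step 3 there is an exact sequence $0\to R\to X_0\to\cdots\to X_n\to0$ with all $X_j\in\operatorname{Add}T$. This is (T3), and $T$ is $n$-tilting. $\blacksquare$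

**Complement 8.1.** In this situation $\operatorname{Add}T=\mathcal A'\cap\mathcal T'$ and $T^\perp=\mathcal T'=\{M:M_S\in T_S^\perp\}$.

*Proof.* Since $T_S\in\mathcal A$, Step 1 gives $T\in\mathcal A'$, and $T\in\mathcal T'$. Both classes are closed under direct sums and summands, so $\operatorname{Add}T\subseteq\mathcal A'\cap\mathcal T'$. With Step 3 this is the first equality. From $T\in\mathcal A'$ and Step 7.5 we get $\mathcal T'\subseteq T^\perp$. Conversely let $M\in T^\perp$. Now that $T$ is known to be $n$-tilting, F1 applies to it: $M$ has a resolution by modules in $\operatorname{Add}T\subseteq\mathcal T'$. Let $Z_n$ be its $n$-th kernel. For $C\in\mathcal S_0$ and $j\ge1$, dimension shifting gives $\operatorname{Ext}^j(C,M)\cong\operatorname{Ext}^{j+n}(C,Z_n)=0$, since $\operatorname{pd}C\le n$. So $M\in\mathcal T'$. The last equality is (7.5). $\square$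

## 9. Tilting modules over $S$ that come from $R$: proof of Theorem 2

The module over $\mathbb Z\times\mathbb Z$ in the example after Definition 1.4 violates (iii), so by Theorem 2 it is not equivalent to any $T_S$.

**Step 1: (i)$\Rightarrow$(ii).** We use that both base changes of $T_S$ agree. Let $U$ be equivalent to $T_S$. The maps $i_1,i_2$ are flat, being base changes of $\varphi$, so base changes of $U$ and $T_S$ along them are $n$-tilting by F0. Since $\operatorname{Add}U=\operatorname{Add}T_S$, the base changes of $U$ and $T_S$ along $i_1$ have equal $\operatorname{Add}$, and likewise along $i_2$. Both base changes of $T_S$ are $T\otimes_R(S\otimes_RS)$. So the two base changes of $U$ are equivalent.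

**Step 2: (ii)$\Rightarrow$(iii).** We compare two points of a fibre at a common point of $\operatorname{Spec}(S\otimes_RS)$. Let $P,P'$ lie over $p$. The ring $\kappa(P)\otimes_{\kappa(p)}\kappa(P')$ is nonzero. Let $Q$ be the preimage in $S\otimes_RS$ of one of its primes. The composite of $i_1$ with $S\otimes_RS\to\kappa(P)\otimes_{\kappa(p)}\kappa(P')$ factors through the field $\kappa(P)$, so $i_1^{-1}(Q)=P$; likewise $i_2^{-1}(Q)=P'$. As $i_1$ is flat, the base change of $U$ along $i_1$ has $\operatorname{Tor}_l$ against $\kappa(Q)$ equal to $\operatorname{Tor}^S_l(U,\kappa(P))\otimes_{\kappa(P)}\kappa(Q)$, and similarly for $i_2$ and $P'$. Modules with equal $\operatorname{Add}$ have the same vanishing of $\operatorname{Tor}$. So $t_U(P)=t_U(P')$.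

**Step 3: (iii)$\Rightarrow$(i).** We construct $T$ from (7.7). By (iii) the standing assumption holds for $U$, so Section 7 applies. Put $T=\bigoplus_jX_j$ with $X_j$ as in (7.7). Then $T\in\mathcal A'\cap\mathcal T'$ and $T^{(I)}\in\mathcal T'$, so Step 7.5 gives (T1) and (T2), and (7.7) gives (T3). Thus $T$ is $n$-tilting, $T_S$ is $n$-tilting by ascent, and $T_S\in\operatorname{Add}U$ by (7.6). Hence $U^\perp\subseteq T_S^\perp$. Conversely let $Y\in T_S^\perp$. By F1 for $T_S$, $Y$ has a resolution by modules in $\operatorname{Add}T_S\subseteq\operatorname{Add}U$. Let $Z_n$ be its $n$-th kernel. Since $\operatorname{Ext}^i(U,\operatorname{Add}U)=0$ for $i\ge1$ and $\operatorname{pd}U\le n$, we get $\operatorname{Ext}^i(U,Y)\cong\operatorname{Ext}^{i+n}(U,Z_n)=0$ for $i\ge1$. So $Y\in U^\perp$, and $T_S$ is equivalent to $U$.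

**Step 4: the formula for $T^\perp$ and uniqueness.** Let $T$ be any $n$-tilting $R$-module with $T_S$ equivalent to $U$. Complement 8.1 for $T$ gives $T^\perp=\{M:M_S\in T_S^\perp\}=\{M:M_S\in U^\perp\}$. The right side depends only on $U$, so $T$ is unique up to equivalence. $\blacksquare$

## 10. Flat maps that are not faithfully flat: proof of Theorem 3

Before the proof, here is the failure in two examples. Along $\mathbb Z\to\mathbb Q$, the module $\mathbb Z\oplus\mathbb Z/2$ becomes $\mathbb Q$, which is tilting. Along the projection $k\times k\to k$ (with $k$ a field) onto the first factor, the module $k\times0$ becomes $k$. The proof shows that neither module is $n$-tilting over the base ring.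

If $\varphi$ is faithfully flat, descent holds by Theorem 1. Conversely let $\varphi$ be flat but not faithfully flat.

**Step 1: a residue field killed by base change.** There is $M\ne0$ with $M_S=0$. Choose a nonzero cyclic submodule $R/I\subseteq M$. By flatness $(R/I)_S\subseteq M_S=0$. For a maximal ideal $\mathfrak m\supseteq I$, the field $k=R/\mathfrak m$ is a quotient of $R/I$, so $k_S=0$, that is, $\mathfrak mS=S$. We now produce a module that is not $n$-tilting but becomes $S$.

**Step 2: the case where $k$ is not projective.** The module $(R\oplus k)_S=S$ is $n$-tilting. Suppose $R\oplus k$ were $n$-tilting. Then $\operatorname{pd}k\le n$ by (T1), and $\operatorname{Ext}^i(k,R^{(I)})=0$ for $i\ge1$ and all $I$ by (T2). For any module $N$ take a free resolution with $n$-th syzygy $\Omega^nN$. Dimension shifting gives $\operatorname{Ext}^1(k,N)\cong\operatorname{Ext}^{n+1}(k,\Omega^nN)=0$. So $k$ is projective, a contradiction.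

**Step 3: the case where $k$ is projective.** Then $R\to k$ splits, so $\mathfrak m$ is generated by an idempotent and $R\cong k\times R'$ as rings, with $\mathfrak m=0\times R'$. By flatness $\mathfrak m_S\cong\mathfrak mS=S$, which is $n$-tilting. But $\mathfrak m$ is a projective $R$-module and $\mathfrak m\otimes_Rk=\mathfrak m/\mathfrak m^2=0$, so $\operatorname{Tor}^R_*(\mathfrak m,k)=0$ with $k=\kappa(\mathfrak m)$. By Lemma B(a), applied over the ring $R$, $\mathfrak m$ is not $n$-tilting.

In both cases the $n$-tilting property does not descend along $\varphi$. $\blacksquare$
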